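\title{Strictly positive measures, separability and maps onto cubes in random real extensions}

\begin{abstract}
We show that after adding $\kappa\ge\omega_2$ random reals to any model of $\mathsf{ZFC}$, every nonseparable compact space carrying a strictly positive Radon measure maps continuously onto $[0,1]^\tau$ for each cardinal $\tau$ of uncountable cofinality with $\omega_2\le\tau\le\kappa$. Hence it is consistent with $\mathsf{ZFC}$ that every compact space which supports a measure and does not map onto $[0,1]^{\omega_1}$ is separable. If $\kappa^\omega=\kappa$ in the ground model, then in the extension a compact space carries a measure with nonseparable support if and only if it maps onto $[0,1]^{\mathfrak c}$, and the exponent $\mathfrak c$ is optimal.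
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, compact spaces are Hausdorff, maps between spaces are continuous, and a \emph{measure} on a compact space $K$ is a finite nonnegative Radon measure, that is, a Borel measure $\mu$ with $\mu(A)=\sup\{\mu(C):C\subseteq A\text{ compact}\}$ for every Borel set $A$. A measure is \emph{strictly positive} if every nonempty open set has positive measure, and $K$ \emph{supports a measure} if there is a strictly positive measure on $K$. The union of all open $\mu$-null sets is null, because each of its compact subsets is covered by finitely many of them; its complement is the \emph{support} of $\mu$, a compact space on which the restriction of $\mu$ is strictly positive.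

Supporting a measure lies between two familiar properties. If $\{x_n:n<\omega\}$ is dense in $K$, then $\sum_n2^{-n}\delta_{x_n}$ is strictly positive; and if $\mu$ is strictly positive, then a family of disjoint nonempty open sets contains only finitely many sets of measure $>1/n$ for each $n$, so it is countable. Thus
\[
\text{separable}\ \Longrightarrow\ \text{supports a measure}\ \Longrightarrow\ \text{ccc}.
\]
The first implication does not reverse. For a set $I$ let $\lambda$ be the product measure on $2^I$, let the \emph{Baire sets} of $2^I$ be the members of the $\sigma$-algebra generated by the cylinders $[\sigma]=\{z:z\supseteq\sigma\}$, where $\sigma$ is a finite partial function from $I$ to $2$, and let $\mathfrak B_I$ be the algebra of Baire sets modulo $\lambda$-null sets.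

\begin{example}\label{ex:two}
(a) Let $\theta>\mathfrak c$. The Radon measure on $[0,1]^\theta$ that extends the product of Lebesgue measures is positive on basic open boxes. If $D$ were countable and dense, the $\theta$ coordinate functions would have distinct restrictions to $D$, while $|[0,1]^D|=\mathfrak c$. So $[0,1]^\theta$ is nonseparable.

(b) Let $L$ be the Stone space of $\mathfrak B_\omega$, write $\hat a$ for the clopen set of ultrafilters containing $a\in\mathfrak B_\omega$, and let $\nu$ be the Radon measure on $L$ with $\nu(\hat a)=\lambda(a)$. It is strictly positive, as the sets $\hat a$ form a base. Given points $x_n\in L$, each ultrafilter $x_n$ contains the class $a_n$ of one of the cylinders $[\sigma]$ with $\sigma\in2^{n+2}$. The supremum $a$ of the $a_n$ in $\mathfrak B_\omega$ has measure at most $\sum_n2^{-n-2}=\frac12$, so $L\setminus\hat a$ is a nonempty clopen set containing no $x_n$. So $L$ is nonseparable.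

The space $L$ maps onto $[0,1]^{\mathfrak c}$. Indeed, partition $2^\omega$ into Borel sets $I_{n,A}$ of positive measure indexed by the countably many pairs $(n,A)$ with $n<\omega$ and $A\subseteq\mathcal P(n)$, and for $X\subseteq\omega$ let $a_X$ be the class of $\bigcup\{I_{n,A}:X\cap n\in A\}$. Given distinct $X_1,\dots,X_k,Y_1,\dots,Y_l$, take $n$ such that their traces on $n$ are distinct and let $A=\{X_1\cap n,\dots,X_k\cap n\}$; then $I_{n,A}$ lies below every $a_{X_i}$ and is disjoint from every $a_{Y_j}$. Lemma~\ref{lem:indep} below, applied to the pairs $(L\setminus\hat a_X,\hat a_X)$, gives the map.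
\end{example}

Both examples are large in one precise sense: they map onto $[0,1]^{\omega_1}$. On the other side, the ordinal space $\omega_1+1$ is nonseparable and small, since every continuous real function on it is eventually constant and so has countable range; but it has uncountably many isolated points and supports no measure. This suggests the following statement, and the problem, posed in \cite{BI}, is to decide whether it is consistent with $\mathsf{ZFC}$.

\begin{quote}
$(\mathsf S)$\quad Every compact space which supports a measure and cannot be mapped onto $[0,1]^{\omega_1}$ is separable.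
\end{quote}

The known facts point toward a negative answer. Let $\mathcal N_{\omega_1}$ be the ideal of null sets for the product measure on $2^{\omega_1}$, and let $\mathrm{cov}(\mathcal N_{\omega_1})$ be the least number of null sets that cover $2^{\omega_1}$. It follows from results of Kunen and van Mill that $(\mathsf S)$ fails if $\mathrm{cov}(\mathcal N_{\omega_1})=\omega_1$. This covers $\mathsf{CH}$, since the $\mathfrak c$ null sets $\{z:z{\upharpoonright}\omega=x\}$, $x\in2^\omega$, cover $2^{\omega_1}$. Borodulin-Nadzieja and Plebanek showed that $(\mathsf S)$ fails under $\mathsf{MA}$. And the version of $(\mathsf S)$ with ccc in place of a measure is false in $\mathsf{ZFC}$: Todor\v{c}evi\'{c} showed that there is a ccc nonseparable compact space that does not map onto $[0,1]^{\omega_1}$. One would therefore guess that $(\mathsf S)$ is refutable as well. It is not: it holds after adding at least $\omega_2$ random reals to any model of $\mathsf{ZFC}$.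

Let $V\models\mathsf{ZFC}$, let $\kappa\ge\omega_2$ be a cardinal of $V$, and let $V[G]$ be a generic extension of $V$ by the algebra $\mathfrak B_\kappa$ of $V$.

\begin{theorem}\label{thm:main}
In $V[G]$ the following holds. Let $\tau$ be a cardinal with $\omega_2\le\tau\le\kappa$ and $\mathrm{cf}(\tau)>\omega$. Every nonseparable compact space supporting a measure maps onto $[0,1]^\tau$. In particular, every compact space supporting a measure which does not map onto $[0,1]^{\omega_1}$ is separable.
\end{theorem}

The last sentence follows by taking $\tau=\omega_2$ and projecting $[0,1]^{\omega_2}$ onto $[0,1]^{\omega_1}$. Thus $(\mathsf S)$ is consistent with $\mathsf{ZFC}$, relative to the consistency of $\mathsf{ZFC}$. When $\kappa$ becomes the continuum, the result takes the form of a characterization.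

\begin{theorem}\label{thm:char}
Suppose $\kappa^\omega=\kappa$ in $V$ (for instance, $V\models\mathsf{GCH}$ and $\kappa=\omega_2$). Then $\mathfrak c=\kappa$ in $V[G]$, and in $V[G]$, for every compact space $K$, the following are equivalent:
\begin{enumerate}
\item[(1)] some measure on $K$ has nonseparable support;
\item[(2)] $K$ maps onto $[0,1]^{\mathfrak c}$.
\end{enumerate}
In particular, a compact space supporting a measure is separable or maps onto $[0,1]^{\mathfrak c}$. The exponent $\mathfrak c$ is optimal: some nonseparable compact space supporting a measure does not map onto $[0,1]^{\mathfrak c^+}$.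
\end{theorem}

The proof of Theorem~\ref{thm:main} has three independent parts. Section~\ref{sec:density} isolates a topological mechanism: if $K$ has $\tau$ countable subsets, each dense as far as a certain family of functions can tell, and each function belongs to all but countably many of the families, then nonseparability produces a map onto $[0,1]^\tau$. The mechanism rests on Hajnal's free set lemma, proved in Section~\ref{sec:free}. Section~\ref{sec:random}, where the forcing is done, shows that $V[G]$ contains $\kappa$ countable sets of points of $2^\kappa$ that detect positive measure in the same approximate sense. Section~\ref{sec:proof} transfers these points to $K$. Maharam's theorem splits the argument into two cases, modeled on parts (b) and (a) of Example~\ref{ex:two}. Section~\ref{sec:char} proves Theorem~\ref{thm:char}.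

\section{Density systems and maps onto cubes}\label{sec:density}

Mapping onto a cube is a combinatorial property of closed sets. A family $\langle(K^0_\alpha,K^1_\alpha):\alpha\in J\rangle$ of pairs of disjoint closed subsets of $K$ is \emph{independent} if $\bigcap_{\alpha\in\mathrm{dom}(\sigma)}K_\alpha^{\sigma(\alpha)}\ne\emptyset$ for every finite partial function $\sigma$ from $J$ to $2$.

\begin{lemma}\label{lem:indep}
Let $K$ be compact and $\tau$ an infinite cardinal.
\begin{enumerate}
\item[(a)] If a closed subspace of $K$ maps onto $[0,1]^\tau$, then so does $K$.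
\item[(b)] $K$ maps onto $[0,1]^\tau$ if and only if $K$ has an independent family of $\tau$ pairs.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Extend each coordinate of the map to $K$ by Tietze's theorem. (b) If $g=(g_\alpha)_{\alpha<\tau}$ is onto, the pairs $(\{g_\alpha=0\},\{g_\alpha=1\})$ are independent. Conversely, given an independent family indexed by a set $J$ of size $\tau$, Urysohn's lemma gives $g_\alpha\in C(K,[0,1])$ equal to $i$ on $K^i_\alpha$ for $i<2$. Let $g=(g_\alpha)_{\alpha\in J}$. For $t\in2^J$ the closed sets $K_\alpha^{t(\alpha)}$ have the finite intersection property, and $g$ sends a common point to $t$. So the closed set $g^{-1}[2^J]$ maps onto $2^J$. Since $|J\times\omega|=|J|$, the space $2^J$ is homeomorphic to $(2^\omega)^J$, which maps onto $[0,1]^J$ by binary expansion in each coordinate. Now apply (a).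
\end{proof}

Let $\mathcal F\subseteq C(K,[0,1])$. A \emph{basic $\mathcal F$-set} is a finite intersection of sets of the form $\{f<q\}$ or $\{f>q\}$ with $f\in\mathcal F$ and $q\in\mathbb Q$; the empty intersection is $K$. A set $P\subseteq K$ is \emph{$\mathcal F$-dense} if it meets every nonempty basic $\mathcal F$-set. For $\mathcal F=C(K,[0,1])$ this is ordinary density, because the sets $\{f>\frac12\}$ form a base of $K$.

\begin{definition}\label{def:system}
A \emph{density system of length $\tau$} on $K$ is a sequence $\langle(\mathcal F_\beta,P_\beta):\beta<\tau\rangle$ with $\mathcal F_\beta\subseteq C(K,[0,1])$ and $P_\beta\subseteq K$ such that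
\begin{enumerate}
\item[(D1)] every $f\in C(K,[0,1])$ belongs to $\mathcal F_\beta$ for all but countably many $\beta<\tau$;
\item[(D2)] each $P_\beta$ is countable and $\mathcal F_\beta$-dense.
\end{enumerate}
\end{definition}

Suppose $K$ is nonseparable and has such a system. Then $\overline{P_\beta}\ne K$, and Urysohn's lemma gives $f_\beta\in C(K,[0,1])$ equal to $1$ on $\overline{P_\beta}$ and equal to $0$ at some point. Consider the \emph{low} and \emph{high} sets
\[
\mathrm{Lo}_\beta=\{f_\beta<\tfrac13\}\ne\emptyset,\qquad \mathrm{Hi}_\beta=\{f_\beta>\tfrac23\}\supseteq P_\beta\neq\emptyset .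
\]
Since $P_\beta\subseteq\mathrm{Hi}_\beta$, condition (D2) gives a rule for adding a high set to an intersection:
\begin{equation}\label{eq:rule}
O\text{ a nonempty basic }\mathcal F_\beta\text{-set}\quad\Longrightarrow\quad O\cap\mathrm{Hi}_\beta\neq\emptyset .
\end{equation}
Applied to $O=\mathrm{Lo}_\beta$, the rule shows $f_\beta\notin\mathcal F_\beta$: the function that witnesses the failure of density of $P_\beta$ is invisible from $\beta$. By (D1) it is visible from almost every other index.

Let us try to make two pairs independent, for indices $\alpha\ne\beta$. Four sets must be nonempty.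
\begin{itemize}
\item $\mathrm{Lo}_\alpha\cap\mathrm{Hi}_\beta$ and $\mathrm{Hi}_\alpha\cap\mathrm{Hi}_\beta$. If $f_\alpha\in\mathcal F_\beta$, apply \eqref{eq:rule} with $O=\mathrm{Lo}_\alpha$ and with $O=\mathrm{Hi}_\alpha$.
\item $\mathrm{Hi}_\alpha\cap\mathrm{Lo}_\beta$. The low set now carries the other index, so \eqref{eq:rule} must be used at $\alpha$ with $O=\mathrm{Lo}_\beta$. This needs $f_\beta\in\mathcal F_\alpha$.
\item $\mathrm{Lo}_\alpha\cap\mathrm{Lo}_\beta$. The rule says nothing. Take a third index $\xi$ with $f_\alpha,f_\beta\in\mathcal F_\xi$. Both low sets meet the countable set $P_\xi$, and we want them to meet it in the same point.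
\end{itemize}
The last wish is granted by the pigeonhole principle once there are many indices. The first two items ask for more: visibility must hold in both directions for every pair. A transfinite recursion arranges one direction only (choose each new index so that it sees the functions chosen before), and a free set arranges both. If $F$ assigns a set $F(x)$ to each $x\in X$, a set $J\subseteq X$ is \emph{free} for $F$ if $y\notin F(x)$ for all distinct $x,y\in J$.

\begin{lemma}[Hajnal]\label{lem:free}
Let $|X|=\tau\ge\omega_2$ and let $F(x)$ be countable for each $x\in X$. Then there is a free set $J\subseteq X$ with $|J|=\tau$.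
\end{lemma}

For $X=\omega_1$ the lemma fails: the mapping $F(\alpha)=\{\beta:\beta<\alpha\}$ has no free set with two elements. We prove the lemma in Section~\ref{sec:free}.

\begin{proposition}\label{prop:top}
Let $\tau\ge\omega_2$ and $\mathrm{cf}(\tau)>\omega$. Every nonseparable compact space $K$ with a density system of length $\tau$ maps onto $[0,1]^\tau$.
\end{proposition}

\begin{proof}
Take $f_\beta$, $\mathrm{Lo}_\beta$, $\mathrm{Hi}_\beta$ as above. By (D1) the set $F(\alpha)=\{\beta<\tau:f_\alpha\notin\mathcal F_\beta\}$ is countable, so Lemma~\ref{lem:free} gives $J\subseteq\tau$ of size $\tau$ with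
\begin{equation}\label{eq:mutual}
f_\alpha\in\mathcal F_\beta\quad\text{for all distinct }\alpha,\beta\in J .
\end{equation}
Fix $\xi\in J$. For $\alpha\in J\setminus\{\xi\}$ the set $\mathrm{Lo}_\alpha$ is a nonempty basic $\mathcal F_\xi$-set, so it contains a point of $P_\xi$. As $P_\xi$ is countable and $\mathrm{cf}(\tau)>\omega$, there is $p\in P_\xi$ such that $J'=\{\alpha\in J\setminus\{\xi\}:p\in\mathrm{Lo}_\alpha\}$ has size $\tau$.

For disjoint finite $S,T\subseteq J'$ let $O_{S,T}=\bigcap_{\alpha\in S}\mathrm{Lo}_\alpha\cap\bigcap_{\alpha\in T}\mathrm{Hi}_\alpha$. We show $O_{S,T}\ne\emptyset$ by induction on $|T|$. If $T=\emptyset$, then $p\in O_{S,\emptyset}$. If $O_{S,T}\ne\emptyset$ and $\beta\in J'\setminus(S\cup T)$, then $O_{S,T}$ is a basic $\mathcal F_\beta$-set by \eqref{eq:mutual}, and \eqref{eq:rule} gives $O_{S,T\cup\{\beta\}}=O_{S,T}\cap\mathrm{Hi}_\beta\ne\emptyset$. Hence the pairs $(\{f_\alpha\le\frac13\},\{f_\alpha\ge\frac23\})$, $\alpha\in J'$, are independent, and Lemma~\ref{lem:indep}(b) applies.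
\end{proof}

\begin{example}\label{ex:ordinal}
The proposition fails for $\tau=\omega_1$. On $K=\omega_1+1$ let $\mathcal F_\beta$ consist of the functions constant on $[\beta,\omega_1]$, and let $P_\beta=[0,\beta]$. Condition (D1) holds because continuous functions on $K$ are eventually constant, and (D2) holds because a basic $\mathcal F_\beta$-set containing a point of $[\beta,\omega_1]$ contains $\beta$. Yet $K$ is nonseparable and does not map even onto $[0,1]$.
\end{example}

\section{Free sets}\label{sec:free}

\begin{proof}[Proof of Lemma~\ref{lem:free}]
Write $F[A]=\bigcup_{x\in A}F(x)$, so that $|F[A]|\le|A|\cdot\omega$.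

\emph{Case $\mathrm{cf}(\tau)\ge\omega_2$.} Suppose every free set has size $<\tau$. By recursion on $\zeta<\omega_1$ choose a maximal free subset $S_\zeta$ of $X\setminus\bigcup_{\zeta'<\zeta}S_{\zeta'}$. The set $S=\bigcup_{\zeta<\omega_1}S_\zeta$ is a union of fewer than $\mathrm{cf}(\tau)$ sets of size $<\tau$, so $|S\cup F[S]|<\tau$, and we can pick $x\in X\setminus(S\cup F[S])$. For each $\zeta$ the set $S_\zeta\cup\{x\}$ is not free, by maximality. Since $x\notin F[S_\zeta]$, the reason must be that $F(x)\cap S_\zeta\ne\emptyset$. The $\omega_1$ sets $S_\zeta$ are disjoint, so $F(x)$ is uncountable, a contradiction.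

This case includes $\tau=\omega_2$, which is all that statement $(\mathsf S)$ needs.

\emph{Case $\mathrm{cf}(\tau)\le\omega_1$.} Now $\tau$ is singular, hence a limit cardinal above $\omega_2$. Let $\nu=\mathrm{cf}(\tau)$ and choose regular cardinals $\tau_\eta<\tau$ ($\eta<\nu$), cofinal in $\tau$, with $\tau_\eta>\omega_2$ and $\tau_\eta>\sup_{\xi<\eta}\tau_\xi$. Let $X_\eta\subseteq X$ be disjoint with $|X_\eta|=\tau_\eta$. The plan is to take the union of free subsets of the $X_\eta$; we must prevent interference between levels in both directions.

Interference from lower to higher levels is removed by counting. By recursion on $\eta$, the set $X_\eta\setminus F[\bigcup_{\xi<\eta}A_\xi]$ has size $\tau_\eta$, since fewer than $\tau_\eta$ points are removed, and by the first case it has a free subset $A_\eta$ of size $\tau_\eta$. Thus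
\begin{equation}\label{eq:up}
F(x)\cap A_\eta=\emptyset\quad\text{for }x\in A_\xi,\ \xi<\eta .
\end{equation}

In the other direction, $F[A_\eta]$ may cover all the earlier sets. So we keep $\omega_2$ disjoint copies of each level, of which a single point can spoil only countably many. By recursion on $\eta<\nu$ we define $\zeta_\eta<\omega_2$ and disjoint sets $A_{\eta,\zeta}\subseteq A_\eta$ ($\zeta<\omega_2$), empty for $\zeta<\zeta_\eta$ and of size $\tau_\eta$ for $\zeta\geq\zeta_\eta$. For $x\in A_\eta$ let
\[
\Phi(x)=\{\zeta<\omega_2:F(x)\cap A_{\xi,\zeta}\ne\emptyset\text{ for some }\xi<\eta\}.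
\]
The sets $A_{\xi,\zeta}$ are pairwise disjoint and $F(x)$ is countable, so $\Phi(x)$ is countable and hence bounded in $\omega_2$. As $\tau_\eta>\omega_2$ is regular, there is $\zeta_\eta<\omega_2$ such that $\{x\in A_\eta:\Phi(x)\subseteq\zeta_\eta\}$ has size $\tau_\eta$. Split this set into sets $A_{\eta,\zeta}$, $\zeta_\eta\le\zeta<\omega_2$, of size $\tau_\eta$.

Since $\nu\le\omega_1$, we have $\zeta^*=\sup_{\eta<\nu}\zeta_\eta<\omega_2$, and $J=\bigcup_{\eta<\nu}A_{\eta,\zeta^*}$ has size $\sup_\eta\tau_\eta=\tau$. Let $x\in A_{\eta,\zeta^*}$ and $y\in A_{\xi,\zeta^*}$ be distinct. If $\xi=\eta$, then $y\notin F(x)$ because $A_\eta$ is free; if $\xi>\eta$, by \eqref{eq:up}; and if $\xi<\eta$, because $\Phi(x)\subseteq\zeta_\eta\le\zeta^*$ gives $\zeta^*\notin\Phi(x)$.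
\end{proof}

\section{Random points}\label{sec:random}

The following principle is the measure-theoretic counterpart of Definition~\ref{def:system}, and it is all that the proof of Theorem~\ref{thm:main} takes from the forcing extension.

\begin{definition}\label{def:R}
For an uncountable cardinal $\kappa$, $\mathsf R(\kappa)$ asserts that there is a sequence $\langle(\mathcal A_\beta,D_\beta):\beta<\kappa\rangle$, where $\mathcal A_\beta$ is an algebra of Baire subsets of $2^\kappa$ and $D_\beta\subseteq2^\kappa$ is countable, such that
\begin{enumerate}
\item[(R1)] every Baire set belongs to $\mathcal A_\beta$ for all but countably many $\beta<\kappa$;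
\item[(R2)] if $B\in\mathcal A_\beta$, then $B\cap D_\beta\ne\emptyset$ if and only if $\lambda(B)>0$.
\end{enumerate}
\end{definition}

In $V[G]$ we shall split the generic point into $\kappa$ blocks, read the $\beta$th block as a sequence of points of $2^\kappa$, and let $\mathcal A_\beta$ consist of the sets that can be described without looking at that block. We first recall how Baire sets are described in different models.

\subsection*{Codes}
Let $I$ be an infinite set. A \emph{code} is a pair $c=(e,s)$, where $e:\omega\to I$ is injective and $s\in2^\omega$ is a Borel code for a Borel set $B_s\subseteq2^\omega$; it codes $B_c=\{z\in2^I:z\circ e\in B_s\}$. Every Baire set depends on countably many coordinates, to which irrelevant ones may be added, so every Baire set has a code. If $M$ is a transitive model containing $c$, then $B_c^M$ is the set coded by $c$ in $M$. We use the standard absoluteness facts for transitive models $M\subseteq N$ of $\mathsf{ZFC}$ with $I\in M$.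
\begin{enumerate}
\item[(A1)] From a code, or a sequence of codes, lying in $M$, one computes in $M$ a code for the complement, or for the union or intersection, and this code works in $M$ and in $N$.
\item[(A2)] For codes $c,c'\in M$, the inclusion $B_c\subseteq B_{c'}$ holds in $M$ if and only if it holds in $N$; the value $\lambda(B_c)$ is the same in $M$ and $N$; and $B_c^M=B_c^N\cap M$.
\end{enumerate}
For $V\subseteq M\subseteq V[G]$ and $I\in M$, a point $z\in2^I$ of $V[G]$ is \emph{random over $M$} if it lies in no null Baire set with a code in $M$.

\subsection*{The measure algebra as a forcing notion}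
Define $r\in2^\kappa$ by letting $r(\gamma)=1$ exactly when the class of $\{z:z(\gamma)=1\}$ is in $G$. The textbook facts are these.
\begin{enumerate}
\item[(G1)] In $V$, $\mathfrak B_\kappa$ is complete and ccc. So $V$ and $V[G]$ have the same cardinals and cofinalities.
\item[(G2)] For a code $c\in V$, the class of $B_c^V$ is in $G$ if and only if $r\in B_c^{V[G]}$. So $V[G]=V[r]$, and $r$ is random over $V$.
\item[(G3)] For infinite $Y\subseteq\kappa$ in $V$, the classes of sets depending only on coordinates in $Y$ form a complete subalgebra of $\mathfrak B_\kappa$, which we identify with $\mathfrak B_Y$. The filter $G_Y=G\cap\mathfrak B_Y$ is $\mathfrak B_Y$-generic over $V$, it is related to $r{\upharpoonright}Y$ as in (G2), and $V[G_Y]=V[r{\upharpoonright}Y]$. If $Y\subseteq Y'$, then $V[r{\upharpoonright}Y]\subseteq V[r{\upharpoonright}Y']$.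
\end{enumerate}

\begin{lemma}\label{lem:F1}
Every $\omega$-sequence of ordinals in $V[G]$, and hence every code for a Baire subset of $2^\kappa$, lies in $V[r{\upharpoonright}C]$ for some countably infinite $C\subseteq\kappa$ with $C\in V$.
\end{lemma}

\begin{proof}
Take a name for the sequence. In $V$, choose for each $n$ a maximal antichain $\{a_{n,j}\}_j$ such that $a_{n,j}$ forces the $n$th term to be $\gamma_{n,j}$. The antichains are countable by (G1), and each $a_{n,j}$ is represented by a Baire set depending on countably many coordinates, so there is a countably infinite $C\in V$ with all $a_{n,j}\in\mathfrak B_C$. The $n$th term is $\gamma_{n,j}$ for the unique $j$ with $a_{n,j}\in G_C$, so the sequence is in $V[G_C]$.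
\end{proof}

\begin{lemma}\label{lem:F2}
Let $Y\in V$, $Y\subseteq\kappa$, with $Y$ and $X=\kappa\setminus Y$ infinite. Then $r{\upharpoonright}X$ is random over $V[r{\upharpoonright}Y]$.
\end{lemma}

\begin{proof}
Let $N\subseteq2^X$ be a null Baire set with a code in $M=V[r{\upharpoonright}Y]$. We turn $N$ into a section of a null subset of $2^Y\times2^X=2^\kappa$ coded in $V$. By (A2) the code describes a null set in $M$, so $M$ contains finite partial functions $\sigma_{m,k}$ from $X$ to $2$ with
\[
N\subseteq\bigcap_m\bigcup_k[\sigma_{m,k}],\qquad\lambda\Bigl(\bigcup_{k<n}[\sigma_{m,k}]\Bigr)\le2^{-m}\quad(m,n<\omega),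
\]
and by (A2) the inclusion holds in $V[G]$. Take a $\mathfrak B_Y$-name for $\langle\sigma_{m,k}\rangle$. In $V$, for each $m,k$ choose a countable maximal antichain of $\mathfrak B_Y$ deciding $\sigma_{m,k}$, represented by disjoint Baire sets $A^{m,k}_j\subseteq2^Y$, where the class of $A^{m,k}_j$ forces the value $\sigma^{m,k}_j$. In $V$ let
\begin{align*}
Z_m&=\bigcap_{n\geq1}\ \bigcup\Bigl\{\bigcap_{k<n}A^{m,k}_{j_k}:\ \lambda\Bigl(\bigcup_{k<n}[\sigma^{m,k}_{j_k}]\Bigr)\le2^{-m}\Bigr\},\\
W&=\bigcap_m\bigcup_{k,j}\,\bigl(Z_m\cap A^{m,k}_j\bigr)\times[\sigma^{m,k}_j],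
\end{align*}
where the inner union in $Z_m$ ranges over tuples $(j_0,\dots,j_{n-1})$. A point $y\in Z_m$ lies in $A^{m,k}_j$ for exactly one $j=j_k$, for each $k$, and then the section $W_y$ is contained in $\bigcup_k[\sigma^{m,k}_{j_k}]$, which has measure at most $2^{-m}$. If $y\notin Z_m$ for some $m$, then $W_y=\emptyset$. So all sections are null, and $W$ is null by Fubini's theorem. By (A1) the displayed formulas also describe the sets that the codes of $Z_m$ and $W$ define in $V[G]$, and $r\notin W$ by (G2).

In $V[G]$, for each $m,k$ let $j(m,k)$ be the index with the class of $A^{m,k}_{j(m,k)}$ in $G_Y$. Then $r{\upharpoonright}Y\in A^{m,k}_{j(m,k)}$ and $\sigma^{m,k}_{j(m,k)}=\sigma_{m,k}$, so $r{\upharpoonright}Y\in Z_m$ for all $m$. If $r{\upharpoonright}X$ were in $N$, then for each $m$ there would be $k$ with $r{\upharpoonright}X\in[\sigma_{m,k}]$, and so $r\in W$.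
\end{proof}

\begin{proposition}\label{prop:R}
$\mathsf R(\kappa)$ holds in $V[G]$.
\end{proposition}

\begin{proof}
Fix in $V$ a bijection $\rho:\kappa\times\omega\times\kappa\to\kappa$. For $\beta<\kappa$ let
\[
b_\beta=\rho[\{\beta\}\times\omega\times\kappa],\qquad V_\beta=V[r{\upharpoonright}(\kappa\setminus b_\beta)],\qquad d^\beta_n(\eta)=r(\rho(\beta,n,\eta)),
\]
so the blocks $b_\beta$ are disjoint and $d^\beta_n\in2^\kappa$. Let $D_\beta=\{d^\beta_n:n<\omega\}$ and let $\mathcal A_\beta$ be the family of Baire subsets of $2^\kappa$ in $V[G]$ that have a code in $V_\beta$. It is an algebra by (A1).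

The models $V_\beta$ are not elements of $V[G]$, so we check that the sequence $\langle\mathcal A_\beta:\beta<\kappa\rangle$ is. In $V$ let $\mathcal M_\beta$ be the set of nice $\mathfrak B_{\kappa\setminus b_\beta}$-names for subsets of $\omega\times\kappa$. The sequences $\langle\mathcal M_\beta\rangle$ and $\langle G_{\kappa\setminus b_\beta}\rangle$ belong to $V[G]$, and the subsets of $\omega\times\kappa$ in $V_\beta$ are the values of names from $\mathcal M_\beta$ under $G_{\kappa\setminus b_\beta}$. A code is a pair of subsets of $\omega\times\kappa$, so the set of codes in $V_\beta$ is defined in $V[G]$ uniformly in $\beta$.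

(R1) Let $c$ be a code of $B$, and let $C$ be given by Lemma~\ref{lem:F1}. All but countably many blocks miss $C$, and if $C\cap b_\beta=\emptyset$, then $c\in V[r{\upharpoonright}C]\subseteq V_\beta$.

(R2) Let $B$ have the code $(e,s)\in V_\beta$. Put $e_n(k)=\rho(\beta,n,e(k))$ and let $B_n\subseteq2^{b_\beta}$ be the set coded by $(e_n,s)$. The sequence of these codes is in $V_\beta$, we have $\lambda(B_n)=\lambda(B)$, the sets $B_n$ depend on disjoint sets of coordinates, and $r{\upharpoonright}b_\beta\in B_n$ if and only if $d^\beta_n\in B$. By Lemma~\ref{lem:F2}, $r{\upharpoonright}b_\beta$ is random over $V_\beta$. If $\lambda(B)=0$, it avoids every $B_n$, so $B\cap D_\beta=\emptyset$. If $\lambda(B)>0$, then $\bigcap_n(2^{b_\beta}\setminus B_n)$ has measure $\prod_n(1-\lambda(B))=0$ and is coded in $V_\beta$, so $r{\upharpoonright}b_\beta\in B_n$ for some $n$, that is, $d^\beta_n\in B$.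
\end{proof}

The rest of the proof of Theorem~\ref{thm:main} is carried out in $\mathsf{ZFC}+\mathsf R(\kappa)$. Two consequences of the principle are needed later.

\begin{lemma}\label{lem:conseq}
Assume $\mathsf R(\kappa)$.
\begin{enumerate}
\item[(a)] $\kappa\le\mathfrak c$.
\item[(b)] Let $\omega_2\le\tau\le\kappa$, $\mathrm{cf}(\tau)>\omega$, $|E|=\kappa$ and $|J|=\tau$. If $R_\alpha\subseteq2^E$ ($\alpha\in J$) are Baire sets of positive measure, there is $J'\subseteq J$ of size $\tau$ such that $\lambda(\bigcap_{\alpha\in H}R_\alpha)>0$ for every finite $H\subseteq J'$.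
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (R2) for $B=2^\kappa$ we can pick $d^\beta\in D_\beta$. For $x\in2^\omega$ the null set $\{z:z{\upharpoonright}\omega=x\}$ is in $\mathcal A_\beta$, and so misses $D_\beta$, for all but countably many $\beta$. Thus $\beta\mapsto d^\beta{\upharpoonright}\omega$ is countable-to-one, and $\kappa\le\mathfrak c\cdot\omega=\mathfrak c$.

(b) Using bijections, assume $E=\kappa$ and $J=\tau$. The sets $F(\alpha)=\{\beta<\tau:R_\alpha\notin\mathcal A_\beta\}$ are countable by (R1). Let $J_1$ be free of size $\tau$ and fix $\xi\in J_1$. For $\alpha\in J_1\setminus\{\xi\}$ we have $R_\alpha\in\mathcal A_\xi$, so $R_\alpha$ meets $D_\xi$. As $\mathrm{cf}(\tau)>\omega$, for some $d\in D_\xi$ the set $J'=\{\alpha\in J_1\setminus\{\xi\}:d\in R_\alpha\}$ has size $\tau$. For finite $H\subseteq J'$ the set $\bigcap_{\alpha\in H}R_\alpha$ is in the algebra $\mathcal A_\xi$ and contains $d$, so it has positive measure by (R2).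
\end{proof}

\begin{remark}\label{rem:R}
If $\kappa\ge\omega_2$, then $\mathsf R(\kappa)$ implies that $\omega_1$ null Baire sets do not cover $2^{\omega_1}$: their preimages in $2^\kappa$ all lie in one $\mathcal A_\beta$, and for $d\in D_\beta$ the point $d{\upharpoonright}\omega_1$ avoids them. This agrees with the obstruction $\mathrm{cov}(\mathcal N_{\omega_1})=\omega_1$ from the introduction. By contrast, $\mathsf R(\omega_1)$ follows from $\mathsf{CH}$, under which $(\mathsf S)$ fails: enumerate the $\omega_1^\omega=\omega_1$ Baire subsets of $2^{\omega_1}$, let $\mathcal A_\beta$ be the countable algebra generated by the first $\beta$ of them, and for each $B\in\mathcal A_\beta$ of positive measure put into $D_\beta$ a point of $B$ outside all null members of $\mathcal A_\beta$.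
\end{remark}

\section{From random points to points of $K$}\label{sec:proof}

By Proposition~\ref{prop:R}, Theorem~\ref{thm:main} follows from the next statement of $\mathsf{ZFC}$.

\begin{proposition}\label{prop:ZFC}
Assume $\mathsf R(\kappa)$, $\omega_2\le\tau\le\kappa$ and $\mathrm{cf}(\tau)>\omega$. Every nonseparable compact space supporting a measure maps onto $[0,1]^\tau$.
\end{proposition}

Let $\mu$ be a probability measure on $K$. Its \emph{measure algebra} $\mathfrak A(\mu)$ is the algebra of Borel sets modulo $\mu$-null sets. For a Borel set $u$ with $\mu(u)>0$ let $\mu_u=\mu(\,\cdot\cap u)/\mu(u)$, again a Radon probability on $K$. \emph{Maharam's theorem} states that there is a countable partition of $K$ into Borel sets $u_i$ of positive measure, and cardinals $\theta_i$, each $0$ or infinite, such that there are measure-preserving isomorphisms $\psi_i:\mathfrak A(\mu_{u_i})\to\mathfrak B_{\theta_i}$. Here $\mathfrak B_0=\{0,1\}$ accounts for atoms. We write $\psi_i(A)$ for the image of the class of a Borel set $A$. The principle $\mathsf R(\kappa)$ speaks about $2^\kappa$, so we ask whether $\mathfrak A(\mu)$ fits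 into $\mathfrak B_\kappa$.

\begin{lemma}\label{lem:embed}
If $\theta_i\le\kappa$ for all $i$, there is a measure-preserving homomorphism $\varphi:\mathfrak A(\mu)\to\mathfrak B_\kappa$, and $\varphi$ preserves countable suprema.
\end{lemma}

\begin{proof}
Identify $2^\kappa$ with $2^\omega\times2^\kappa$, and regard $\mathfrak B_{\theta_i}$ as a subalgebra of $\mathfrak B_\kappa$ through the restriction map $2^\kappa\to2^{\theta_i}$. Partition $2^\omega$ into Borel sets $I_i$ with $\lambda(I_i)=\mu(u_i)$, by pulling back intervals under binary expansion. Let $\varphi(A)$ be the class of $\bigcup_iI_i\times A_i$, where $A_i\subseteq2^\kappa$ represents $\psi_i(A)$. Over each $I_i$ the map $\varphi$ acts as the homomorphism $\psi_i$, so $\varphi$ is a homomorphism, and $\lambda(\varphi(A))=\sum_i\mu(u_i)\mu_{u_i}(A)=\mu(A)$. If $A_n$ increase to $A$, then $\varphi(A)\ge\sup_n\varphi(A_n)$ and both sides have measure $\lim_n\mu(A_n)$, so they are equal; finite suprema are preserved, hence all countable ones.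
\end{proof}

\subsection*{Small Maharam type}
When $K$ is the space $L$ of Example~\ref{ex:two}(b), the passage from $2^\kappa$ to $K$ is easy to see. Represent each $a\in\mathfrak B_\omega$ by a Baire set $B_a\subseteq 2^\kappa$ depending on the first $\omega$ coordinates. For $d\in D_\beta$, the elements $a$ with $B_a\in\mathcal A_\beta$ and $d\in B_a$ have nonzero finite meets by (R2), so they lie in an ultrafilter $p\in L$. The point $p$ imitates $d$ on the part of the algebra visible from $\beta$. For general $K$, continuous functions replace clopen sets, and each $f$ needs a counterpart $g_f$ on $2^\kappa$.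

\begin{lemma}\label{lem:small}
Assume $\mathsf R(\kappa)$. Let $\mu$ be a strictly positive probability on $K$ and $\varphi:\mathfrak A(\mu)\to\mathfrak B_\kappa$ a homomorphism as in Lemma~\ref{lem:embed}. Then $K$ has a density system of length $\kappa$.
\end{lemma}

\begin{proof}
\emph{Counterparts of functions.} For $f\in C(K,[0,1])$ and $q\in\mathbb Q\cap[0,1]$ fix a Baire set $B^f_q$ representing $\varphi(\{f<q\})$, and let
\[
g_f(z)=\inf\bigl(\{1\}\cup\{q\in\mathbb Q\cap[0,1]:z\in B^f_q\}\bigr)\qquad(z\in2^\kappa).
\]
For $\bar f=(f_1,\dots,f_m)$ write $g_{\bar f}=(g_{f_1},\dots,g_{f_m})$. We claim that for every Borel $W\subseteq\mathbb R^m$,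
\begin{equation}\label{eq:transfer}
g_{\bar f}^{-1}[W]\text{ is a Baire set representing }\varphi(\bar f^{-1}[W]);\text{ thus }\lambda(g_{\bar f}^{-1}[W])=\mu(\bar f^{-1}[W]).
\end{equation}
The sets $W$ satisfying \eqref{eq:transfer} form a $\sigma$-algebra, since $\varphi$ preserves complements and countable suprema. So it suffices to treat the generators $W=\{y:y_i<q\}$, $q\in\mathbb Q$. Write $f=f_i$. If $q\le0$, then $\{g_f<q\}$ and $\{f<q\}$ are empty; if $q>1$, they are $2^\kappa$ and $K$. If $0<q\le1$, then $\{g_f<q\}=\bigcup_{q'}B^f_{q'}$ with $q'$ ranging over $\mathbb Q\cap[0,q)$, and this set represents $\varphi(\bigcup_{q'}\{f<q'\})=\varphi(\{f<q\})$.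

\emph{The families $\mathcal F_\beta$.} Let $\mathcal F_\beta$ consist of those $f$ such that $\{g_f<q\}$ and $\{g_f>q\}$ are in $\mathcal A_\beta$ for all $q\in\mathbb Q$. These are countably many Baire sets, so (R1) gives (D1). Call $W$ a \emph{box} if it is a product of open intervals with endpoints in $\mathbb Q\cup\{\pm\infty\}$. If $f_1,\dots,f_m\in\mathcal F_\beta$ and $W$ is a box, then $g_{\bar f}^{-1}[W]\in\mathcal A_\beta$, because $\mathcal A_\beta$ is an algebra.

\emph{The points.} For $d\in D_\beta$ there is $p_{\beta,d}\in K$ with
\begin{equation}\label{eq:points}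
f(p_{\beta,d})=g_f(d)\qquad\text{for all }f\in\mathcal F_\beta .
\end{equation}
By compactness it suffices to show that the closed sets $\{x:f(x)=g_f(d)\}$, $f\in\mathcal F_\beta$, have the finite intersection property. Let $f_1,\dots,f_m\in\mathcal F_\beta$ and suppose $v=g_{\bar f}(d)$ is not in $\bar f[K]$. As $\bar f[K]$ is compact, some box $W\ni v$ is disjoint from it. Then $g_{\bar f}^{-1}[W]$ is null by \eqref{eq:transfer}, belongs to $\mathcal A_\beta$ and contains $d$, contrary to (R2).

\emph{Density.} Let $P_\beta=\{p_{\beta,d}:d\in D_\beta\}$, a countable set, nonempty because $D_\beta$ is. A basic $\mathcal F_\beta$-set other than the empty intersection has the form $O=\bar f^{-1}[W]$ with $f_1,\dots,f_m\in\mathcal F_\beta$ and $W$ a box. If $O\neq\emptyset$, then $\mu(O)>0$; this is the only use of strict positivity in the proof of Proposition~\ref{prop:ZFC}. By \eqref{eq:transfer} and (R2) there is $d\in D_\beta$ with $g_{\bar f}(d)\in W$, and \eqref{eq:points} gives $\bar f(p_{\beta,d})=g_{\bar f}(d)\in W$, that is, $p_{\beta,d}\in O$. This is (D2).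
\end{proof}

\subsection*{Large Maharam type}
If some $\theta_i$ exceeds $\kappa$, there are more than enough stochastically independent Borel sets in $K$, namely those corresponding to coordinates of $2^{\theta_i}$. Lemma~\ref{lem:indep} asks for disjoint \emph{closed} sets. Shrinking each Borel set and its complement to compact subsets loses a fixed amount of measure at each index, while a pattern of length $m$ has measure only $2^{-m}$, so counting measure no longer shows that the intersections are nonempty. The remedy is to work with points of $2^\theta$ that remain in the shrunken sets whichever value the relevant coordinate is given. Neither nonseparability nor strict positivity is used here.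

\begin{lemma}\label{lem:large}
Assume $\mathsf R(\kappa)$, $\omega_2\le\tau\le\kappa$ and $\mathrm{cf}(\tau)>\omega$. Let $\mu'$ be a probability on $K$ and $\psi:\mathfrak A(\mu')\to\mathfrak B_\theta$ a measure-preserving isomorphism, with $\theta>\kappa$. Then $K$ maps onto $[0,1]^\tau$.
\end{lemma}

\begin{proof}
For $\alpha<\tau$ let $A_\alpha\subseteq K$ be Borel with $\psi(A_\alpha)$ the class of $\{z:z(\alpha)=1\}$. By inner regularity choose compact sets $K^1_\alpha\subseteq A_\alpha$ and $K^0_\alpha\subseteq K\setminus A_\alpha$ with $\mu'(K^0_\alpha\cup K^1_\alpha)>\frac12$. For $i<2$, $\psi(K^i_\alpha)$ lies below the class of $\{z:z(\alpha)=i\}$, so it is represented by a Baire set $B^i_\alpha\subseteq\{z\in2^\theta:z(\alpha)=i\}$. Let $C_\alpha\subseteq\theta$ be countable, with $\alpha\in C_\alpha$, such that $B^0_\alpha$ and $B^1_\alpha$ depend only on coordinates in $C_\alpha$. Put $B_\alpha=B^0_\alpha\cup B^1_\alpha$, write $z+1_\alpha$ for $z$ with the coordinate $\alpha$ flipped, and let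
\[
R_\alpha=\{z:z\in B_\alpha\text{ and }z+1_\alpha\in B_\alpha\}.
\]
The flip preserves $\lambda$, so $R_\alpha$ is an intersection of two sets of measure $>\frac12$, and $\lambda(R_\alpha)>0$. Also $R_\alpha$ depends only on coordinates in $C_\alpha$.

We thin out twice. So that flipping one coordinate does not disturb the sets with other indices, apply Lemma~\ref{lem:free} to $\alpha\mapsto C_\alpha$ and get $J\subseteq\tau$ of size $\tau$ with $C_\alpha\cap J=\{\alpha\}$ for $\alpha\in J$. Next let $E=\kappa\cup\bigcup_{\alpha<\tau}C_\alpha\subseteq\theta$, so $|E|=\kappa$. Each $R_\alpha$ is the preimage of a Baire subset of $2^E$ under the measure-preserving map $z\mapsto z{\upharpoonright}E$, so Lemma~\ref{lem:conseq}(b) gives $J'\subseteq J$ of size $\tau$ with $\lambda(\bigcap_{\alpha\in H}R_\alpha)>0$ for all finite $H\subseteq J'$.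

Let $H\subseteq J'$ be finite and $\sigma\in2^H$. For some $t\in2^H$ the set $Z=[t]\cap\bigcap_{\alpha\in H}R_\alpha$ has positive measure. Let $h:2^\theta\to2^\theta$ flip exactly the coordinates $\alpha\in H$ with $t(\alpha)\ne\sigma(\alpha)$; it preserves $\lambda$. Let $z\in Z$ and $\alpha\in H$. Since $C_\alpha\cap H=\{\alpha\}$, the point $h(z)$ agrees on $C_\alpha$ with $z$ or with $z+1_\alpha$. Both lie in $B_\alpha$, so $h(z)\in B_\alpha$. As $h(z)(\alpha)=\sigma(\alpha)$, we get $h(z)\in B^{\sigma(\alpha)}_\alpha$. Hence
\[
\mu'\Bigl(\bigcap_{\alpha\in H}K^{\sigma(\alpha)}_\alpha\Bigr)=\lambda\Bigl(\bigcap_{\alpha\in H}B^{\sigma(\alpha)}_\alpha\Bigr)\ge\lambda(h[Z])=\lambda(Z)>0 .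
\]
So the pairs $(K^0_\alpha,K^1_\alpha)$, $\alpha\in J'$, are independent, and Lemma~\ref{lem:indep}(b) applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ZFC}]
Let $K$ be nonseparable and let $\mu$ be a strictly positive measure on $K$, normalized to a probability. Take $u_i,\theta_i,\psi_i$ from Maharam's theorem. If $\theta_i>\kappa$ for some $i$, apply Lemma~\ref{lem:large} to $\mu_{u_i}$ and $\psi_i$. Otherwise Lemmas~\ref{lem:embed} and~\ref{lem:small} give a density system of length $\kappa$. Its first $\tau$ terms form a density system of length $\tau$, and Proposition~\ref{prop:top} applies.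
\end{proof}

\section{The exponent $\mathfrak c$}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
\emph{The continuum.} In $V$ there are at most $\kappa^\omega\cdot2^\omega=\kappa$ codes, so $|\mathfrak B_\kappa|\le\kappa$. A set $x\subseteq\omega$ in $V[G]$ with name $\dot x$ is determined by $G$ and the sequence of Boolean values of the statements ``$n\in\dot x$'', and $V$ has at most $\kappa^\omega=\kappa$ such sequences. So $\mathfrak c\le\kappa$ in $V[G]$, and $\mathfrak c\ge\kappa$ by Proposition~\ref{prop:R} and Lemma~\ref{lem:conseq}(a). By K\"onig's theorem $\kappa^{\mathrm{cf}(\kappa)}>\kappa$ in $V$, so $\mathrm{cf}(\kappa)>\omega$ in $V$, and by (G1) in $V[G]$. We now work in $V[G]$.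

\emph{$(1)\Rightarrow(2)$.} If the support $S$ of $\mu$ is nonseparable, then $S$ is a nonseparable compact space supporting a measure. By Theorem~\ref{thm:main} with $\tau=\kappa=\mathfrak c$, it maps onto $[0,1]^{\mathfrak c}$, and so does $K$ by Lemma~\ref{lem:indep}(a). The case $S=K$ is the ``in particular'' clause.

\emph{$(2)\Rightarrow(1)$.} This is an argument in $\mathsf{ZFC}$: we place the space $L$ of Example~\ref{ex:two}(b) inside the cube and lift its measure $\nu$ to $K$. Since $|\mathfrak B_\omega|\le\mathfrak c$, the indicator functions of the clopen sets $\hat a$ embed $L$ as a closed subset of $[0,1]^{\mathfrak c}$. Let $g:K\to[0,1]^{\mathfrak c}$ be onto and $K'=g^{-1}[L]$. As $g$ maps $K'$ onto $L$, the map $f\mapsto f\circ g$ is an isometry of $C(L)$ into $C(K')$, and $f\circ g\mapsto\int f\,d\nu$ is a functional of norm $1$ on its range. Extend it by the Hahn--Banach theorem to $\Lambda$ on $C(K')$ with $\|\Lambda\|=1=\Lambda(1)$. If $0\le h\le1$, then $1-\Lambda(h)=\Lambda(1-h)\le1$, so $\Lambda$ is positive, and the Riesz theorem gives a measure $\varrho$ on $K'$ with $\int f\circ g\,d\varrho=\int f\,d\nu$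 for $f\in C(L)$. Let $S$ be the support of $\varrho$. If the closed set $g[S]$ were a proper subset of $L$, there would be a nonzero $f\in C(L,[0,1])$ vanishing on $g[S]$. Then $\int f\,d\nu>0$ by strict positivity, while $\int f\circ g\,d\varrho=0$ because $f\circ g$ vanishes on $S$. So $g[S]=L$. A continuous image of a separable space is separable, so $S$ is nonseparable, and $S$ is also the support of $\varrho$ viewed as a measure on $K$.

\emph{Optimality.} The space $L$ is nonseparable and supports a measure. By the Stone--Weierstrass theorem every $f\in C(L)$ is a uniform limit of rational linear combinations of indicators of clopen sets, so $|C(L)|\le\mathfrak c^\omega=\mathfrak c$. The coordinates of a map onto $[0,1]^{\mathfrak c^+}$ would be $\mathfrak c^+$ distinct elements of $C(L)$.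
\end{proof}

\begin{remark}
The hypothesis $\kappa\ge\omega_2$ cannot be dropped from the claim that $(\mathsf S)$ holds in $V[G]$. If $V\models\mathsf{CH}$ and $\kappa=\omega_1$, the count of names above gives $\mathfrak c\le\omega_1$ in $V[G]$, so $\mathsf{CH}$ holds there and $(\mathsf S)$ fails.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BI} Piotr Borodulin-Nadzieja, Tanmay Inamdar, \emph{Measures and slaloms}, arXiv:1604.03137 (2016).
\end{thebibliography}
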